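\title{A Lie ideal of a $\mathrm{C}^*$-algebra whose commutators come from no two-sided ideal}

\begin{abstract}
We construct a unital, separable, $2$-subhomogeneous $\mathrm{C}^*$-algebra $A$ and a Lie ideal $L$ of $A$, generated by a single element, such that $[L,A]\neq[I,A]$ for every two-sided ideal $I$ of $A$, closed or not. The algebra belongs to a family $A_X$ indexed by compact Hausdorff spaces $X$, and $A_X$ has such a Lie ideal exactly when $X$ is infinite. Matrix algebras over $A_X$ give examples without one-dimensional representations. The obstruction is an algebraic differential form $h\,dg$ on $C(X)$ that is not exact.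
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $A$ be a $\mathrm{C}^*$-algebra and write $[x,y]=xy-yx$ for $x,y\in A$. For subsets $S,S'\subseteq A$ let $[S,S']$ be the linear span, not its closure, of the elements $[x,y]$ with $x\in S$ and $y\in S'$. A \emph{Lie ideal} of $A$ is a linear subspace $L$ with $[L,A]\subseteq L$, and a \emph{two-sided ideal} is a linear subspace $I$ with $AI\subseteq I$ and $IA\subseteq I$. Neither is assumed to be closed in norm. The following question is posed in \cite{Robert}.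

\begin{quote}
\emph{Is there a $\mathrm{C}^*$-algebra $A$ with a Lie ideal $L$ such that $[L,A]\neq[I,A]$ for all two-sided ideals $I$ of $A$?}
\end{quote}

Every two-sided ideal is a Lie ideal, but Lie ideals are more plentiful: any subspace of the center is one, and so is any subspace containing $[A,A]$. The question asks whether two-sided ideals control them all the same. If $[L,A]=[I,A]$, then
\[
[I,A]\;\subseteq\; L\;\subseteq\;\{a\in A:\ [a,A]\subseteq[I,A]\},
\]
and conversely any subspace $L'$ between these two bounds is a Lie ideal, because $[L',A]\subseteq[I,A]\subseteq L'$. So in an algebra without a counterexample, the Lie ideals are exactly the subspaces lying between two such bounds.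

The simplest algebras have no counterexample. If $A$ is commutative, then $[L,A]=0=[0,A]$. Let $A=M_n(\mathbb C)$. If $L\subseteq\mathbb C1$, then again $[L,A]=0$. Otherwise $[L,A]$ is a nonzero Lie ideal (by the Jacobi identity) contained in the simple Lie algebra $\mathfrak{sl}_n$ of trace-zero matrices, so $[L,A]=\mathfrak{sl}_n=[A,A]$. In both cases the ideal $I=A[L,A]A$ works, and one would guess that it always does.

Nevertheless the answer to the question is yes. What distinguishes the spaces $[I,A]$ is the identity
\begin{equation}\label{eq:module}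
b\,[y,a]=[by,a]-[b,a]\,y .
\end{equation}
With $y\in I$ it says that $[I,A]$ is a left ideal up to the error $[A,A]I$, whereas $[L,A]$ is only known to be a Lie ideal. In a matrix algebra the error is as large as $I$, and in a commutative algebra there is nothing to see. We need an algebra in between, one that becomes commutative along some locus, so that $[A,A]I$ is of smaller order there than $[L,A]$.

Let $X$ be a nonempty compact Hausdorff space, $C=C(X)$ and $Z=[0,1]\times X^2$. Points of $Z$ are written $(\tau,s,t)$, and $\tau$ also denotes the first coordinate function. Functions on $[0,1]$ or on $X^2$ are regarded as functions on $Z$. We identify $C(Z,M_2(\mathbb C))$ with $M_2(C(Z))$ and write $e_{ij}$ for the matrix units of $M_2(\mathbb C)$. Define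
\begin{gather*}
A_X=\bigl\{a\in M_2(C(Z)):\ \text{there is } f\in C \text{ with } a(0,s,t)=\operatorname{diag}(f(s),f(t)) \text{ for all } s,t\bigr\},\\
J=\{a\in M_2(C(Z)):\ a(0,s,t)=0 \text{ for all } s,t\}\subseteq A_X .
\end{gather*}
A $\mathrm{C}^*$-algebra is \emph{$m$-subhomogeneous} if all its irreducible representations have dimension at most $m$. The algebra $A_X$ is unital and $2$-subhomogeneous, and it is separable if $X$ is metrizable (Lemma~\ref{lem:basic}).

Let $R\subseteq C(X^2)$ be the linear span of the functions $u(s)v(t)$ with $u,v\in C$, let $K$ be the ideal of $R$ of functions that vanish on the diagonal, and let $D\subseteq K$ be the space of functions $f(s)-f(t)$ with $f\in C$. Throughout, a product of subspaces such as $K^2$ or $DK$ is the linear span of the products. Put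
\[
E=\mathbb C1+D+K^2\subseteq R .
\]

\begin{theorem}\label{thm:main}
Let $X$ be an infinite compact Hausdorff space, for example $X=[0,1]$, and let $A=A_X$. The spaces
\[
L_1=\tau Ee_{12}+\tau J,\qquad L_2=\tau Ee_{12}+\tau Ee_{21}+\tau J
\]
are Lie ideals of $A$, and $L_2$ is self-adjoint. Let $L_0$ be the Lie ideal generated by the single element $\tau e_{12}$. If $L$ is $L_0$, $L_1$ or $L_2$, then $[L,A]\neq[I,A]$ for every two-sided ideal $I$ of $A$.
\end{theorem}

This answers the question. The degree of subhomogeneity cannot be lowered: irreducible representations separate points, so a $1$-subhomogeneous $\mathrm{C}^*$-algebra is commutative. The algebra $A_X$ does have one-dimensional representations, and the proof of Theorem~\ref{thm:main} leans on them, but excluding them does not change the answer.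

\begin{theorem}\label{thm:matrix}
Let $X$ be an infinite compact Hausdorff space, $n\ge2$ and $A=M_n(A_X)$. Then $A$ is a unital, $2n$-subhomogeneous $\mathrm{C}^*$-algebra all of whose irreducible representations have dimension at least $n$, and $A$ has a Lie ideal $L$ with $[L,A]\neq[I,A]$ for all two-sided ideals $I$ of $A$.
\end{theorem}

The hypothesis that $X$ is infinite, on the other hand, is exactly what is needed.

\begin{theorem}\label{thm:dichotomy}
For a nonempty compact Hausdorff space $X$ the following are equivalent:
\begin{enumerate}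
\item[(i)] for every Lie ideal $L$ of $A_X$ there is a two-sided ideal $I$ with $[L,A_X]=[I,A_X]$;
\item[(ii)] $X$ is finite.
\end{enumerate}
If $X$ is finite, one may take $I=A_X[L,A_X]A_X$.
\end{theorem}

Section~\ref{sec:model} shows the mechanism in an algebra of triangular matrices over $\mathbb C[x,y]$, where it comes down to the fact that $x\,dy$ is not exact. Section~\ref{sec:form} finds such a form on $C(X)$; there the axiom of choice is used, through prime ideals and transcendence bases. Sections~\ref{sec:main}, \ref{sec:matrix} and~\ref{sec:finite} prove the three theorems.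

\section{Differential forms and a triangular model}\label{sec:model}

The spaces $R$, $K$, $D$, $E$ make sense for any commutative unital complex algebra $C$. Let $R=C\otimes C$ be the algebraic tensor product, let $\mu\colon R\to C$ be the homomorphism with $\mu(u\otimes v)=uv$, and put
\[
K=\ker\mu,\qquad \delta f=f\otimes1-1\otimes f,\qquad D=\{\delta f:f\in C\},\qquad E=\mathbb C1+D+K^2 .
\]
For $C=C(X)$ this agrees with Section~\ref{sec:intro} when $u\otimes v$ is read as the function $u(s)v(t)$. Indeed, an element of $C\otimes C$ can be written as $\sum_iu_i\otimes v_i$ with the $u_i$ linearly independent; if $\sum_iu_i(s)v_i(t)=0$ for all $s,t$, then $\sum_iv_i(t)u_i=0$ for each $t$, so all $v_i$ vanish. Hence $C\otimes C\to C(X^2)$ is injective, and $\mu$ is restriction to the diagonal.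

If $\sum_iu_iv_i=0$, then $\sum_iu_i\otimes v_i=-\sum_i(u_i\otimes1)\,\delta v_i$. So $K$ is spanned by the elements $(h\otimes1)\,\delta g$, and $K=RD$. Moreover
\[
\delta(fg)=(f\otimes1)\,\delta g+(1\otimes g)\,\delta f=(f\otimes1)\,\delta g+(g\otimes1)\,\delta f-\delta f\,\delta g .
\]
The quotient $K/K^2$ is a module over $R/K\cong C$, the module of K\"ahler differentials of $C$. If $dg$ is the class of $\delta g$, the last formula reads $d(fg)=f\,dg+g\,df$, and the class of $(h\otimes1)\,\delta g$ is $h\,dg$. Thus $K/K^2$ is the space of algebraic $1$-forms $\sum_i h_i\,dg_i$, and $(D+K^2)/K^2$ is the subspace of exact forms. Since $1\in E$ and $D\subseteq K$, we have $D\subseteq DE\subseteq D+D^2+DK^2$, and therefore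
\begin{equation}\label{eq:DE}
D\subseteq DE\subseteq D+K^2\subseteq E .
\end{equation}

We want an algebra in which bracketing is multiplication by the elements $\delta f$. For $f\in C$ let $\hat f=\operatorname{diag}(f\otimes1,\,1\otimes f)\in M_2(R)$, and let $T=\{\hat f+Fe_{12}: f\in C,\ F\in R\}$. This is a subalgebra of $M_2(R)$, with
\begin{align*}
(\hat f+Fe_{12})(\hat g+Ge_{12})&=\widehat{fg}+\bigl((f\otimes1)G+(1\otimes g)F\bigr)e_{12},\\
[\hat f+Fe_{12},\,\hat g+Ge_{12}]&=(G\,\delta f-F\,\delta g)\,e_{12}.
\end{align*}
For a subspace $N\subseteq R$, the space $Ne_{12}$ is a two-sided ideal of $T$ if and only if $N$ is an ideal of $R$, it is a Lie ideal if and only if $DN\subseteq N$, and in any case $[Ne_{12},T]=DNe_{12}$. By \eqref{eq:DE}, $L=Ee_{12}$ is a Lie ideal, and modulo $K^2e_{12}$ the space $[L,T]=DEe_{12}$ consists of the exact forms. If $N$ is an ideal of $R$, then so is $DN$. A space of exact forms that contains every $dg$ cannot be a module unless every form is exact.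

\begin{proposition}\label{prop:model}
Let $C=\mathbb C[x,y]$ and $L=Ee_{12}\subseteq T$. Then $[L,T]\neq[I,T]$ for every two-sided ideal $I$ of $T$.
\end{proposition}

\begin{proof}
Here $R=\mathbb C[x_1,y_1,x_2,y_2]$, with $f\otimes 1=f(x_1,y_1)$ and $1\otimes f=f(x_2,y_2)$. For $F\in R$ put $\Delta_xF=\mu(\partial F/\partial x_1)$ and $\Delta_yF=\mu(\partial F/\partial y_1)$; for $F\in K$ these are the coefficients of $dx$ and $dy$ in the class of $F$. Both maps satisfy $\Delta(FG)=\mu(F)\Delta(G)+\mu(G)\Delta(F)$, so they vanish on $K^2$. Also $\Delta_x(\delta\varphi)=\varphi_x$, and $\Delta_x((h\otimes1)\,\delta g)=hg_x$ because $\mu(\delta g)=0$; the same holds with $y$ in place of $x$. Let $\kappa=\partial_x\Delta_y-\partial_y\Delta_x$, the exterior derivative in these coordinates. Then $\kappa(\delta\varphi)=\varphi_{yx}-\varphi_{xy}=0$, so $\kappa$ vanishes on $D+K^2$, while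
\[
\kappa\bigl((h\otimes1)\,\delta g\bigr)=(hg_y)_x-(hg_x)_y=h_xg_y-h_yg_x .
\]

Suppose that $[I,T]=[L,T]=DEe_{12}$. First we show $I\subseteq Re_{12}$. Let $\hat\varphi+Fe_{12}\in I$ and $h\in C$. Then $\hat h(\hat\varphi+Fe_{12})e_{12}=(h\varphi\otimes1)e_{12}\in I$, and bracketing with $\hat y$ gives $(h\varphi\otimes1)\,\delta y\in DE\subseteq D+K^2$. Applying $\kappa$ we get $(h\varphi)_x=0$. With $h=1$ this is $\varphi_x=0$, and with $h=x$ it is $\varphi+x\varphi_x=0$. So $\varphi=0$.

Hence $I=Ne_{12}$ with $N$ an ideal of $R$, and $DE=DN$ is an ideal of $R$. It contains $\delta y$, so it contains $(x\otimes1)\,\delta y$. But $\kappa((x\otimes1)\,\delta y)=1$, while $\kappa$ vanishes on $DE$.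
\end{proof}

Two variables are needed. For $C=\mathbb C[x]$ the product rule gives $h\,dg=hg'\,dx=d\varphi$ with $\varphi'=hg'$, so $D+K^2=K$. Since $K^2=RDK=DK$, this gives $DE=D+DK=K=DR$, that is, $[L,T]=[Re_{12},T]$.

Two things separate the model from a $\mathrm{C}^*$-algebra. The polynomial ring must be replaced by $C(X)$, which has no partial derivatives. And $Re_{12}$ is an ideal of square zero, which a $\mathrm{C}^*$-algebra cannot have: if $I^2=0$ and $y\in I$, then $y(y^*y)=0$, so $(y^*y)^2=0$ and $y=0$. The next two sections deal with these points in turn.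

\section{A form on $C(X)$ that is not exact}\label{sec:form}

From now on $C=C(X)$.

\begin{lemma}\label{lem:form}
Let $X$ be an infinite compact Hausdorff space. There are $h,g\in C(X)$ with
\[
\delta g\notin K^2\qquad\text{and}\qquad(h\otimes1)\,\delta g\notin D+K^2 .
\]
\end{lemma}

No continuous functional can detect this. The closure of $K^2$ is a closed ideal of $C(X^2)$, because $R$ is dense by the Stone--Weierstrass theorem, and its zero set is the diagonal, because $(\delta f)^2$ does not vanish at $(s,t)$ when $f(s)\neq f(t)$. So the closure of $K^2$ contains all of $K$. Derivations at a point do not help either. If $c\in C(X)$ vanishes at $x_0$, then $c=|c|^{1/2}\cdot c\,|c|^{-1/2}$ is a product of two continuous functions vanishing at $x_0$ (the second factor is $0$ where $c=0$), so a linear map $\partial\colon C\to\mathbb C$ with $\partial(uv)=u(x_0)\partial v+v(x_0)\partial u$ is zero. We therefore replace the maximal ideal of a point by a smaller prime ideal, whose field of fractions is large enough to carry two commuting derivations. Three facts from commutative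 algebra are used.
\begin{enumerate}
\item[(F1)] (Krull) If $S$ is a multiplicatively closed subset of a commutative unital ring with $1\in S$ and $0\notin S$, then there is a prime ideal disjoint from $S$.
\item[(F2)] If $\mathbb F$ is a field containing $\mathbb C$, every algebraically independent subset of $\mathbb F$ is contained in a transcendence basis, that is, in an algebraically independent set $\mathcal B$ such that $\mathbb F$ is algebraic over $\mathbb C(\mathcal B)$.
\item[(F3)] If $\mathbb F$ is an algebraic extension of a field $\mathbb F_0$ of characteristic $0$, every derivation of $\mathbb F_0$ extends uniquely to a derivation of $\mathbb F$. In particular, a derivation of $\mathbb F$ that vanishes on $\mathbb F_0$ is zero.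
\end{enumerate}

\begin{proof}[Proof of Lemma~\ref{lem:form}]
\emph{Two algebraically independent functions.} The one-variable computation in Section~\ref{sec:model} shows that $p(h)\,dq(h)$ is exact for polynomials $p,q$, so we look for $h,g$ that satisfy no polynomial relation. We first find a real $h\in C$ with infinite range; for $X=[0,1]$ take $h(x)=x$. Let $W\subseteq X$ be an infinite open set. Two distinct points of $W$ have open neighborhoods $V,V'\subseteq W$ with disjoint closures. Then $W=(W\setminus\overline V)\cup(W\setminus\overline{V'})$, so one of these open sets, say $W\setminus\overline V$, is infinite. Starting from $W=X$ and repeating the step in $W\setminus\overline V$, we obtain pairwise disjoint nonempty open sets $U_1,U_2,\dots$. Choose $x_k\in U_k$ and, by Urysohn's lemma, continuous $u_k\colon X\to[0,1]$ with $u_k(x_k)=1$ and $u_k=0$ off $U_k$. Then $h=\sum_k2^{-k}u_k$ is continuous and real, and $h(x_k)=2^{-k}$.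

Let $g=e^h$, and suppose that $p(h,g)=0$ for a nonzero polynomial $p(z,w)=\sum_{k\le m}q_k(z)w^k$ with $q_m\neq0$. The entire function $p(z,e^z)$ vanishes on the range of $h$, an infinite bounded set, so it vanishes identically. For real $\xi$ this gives $q_m(\xi)=-\sum_{k<m}q_k(\xi)e^{(k-m)\xi}\to0$ as $\xi\to+\infty$, which is impossible for a nonzero polynomial. So $p(h,g)\neq0$ for all $p\neq0$.

\emph{Two commuting derivations.} The set $S=\{p(h,g):p\neq0\}$ is multiplicatively closed, contains $1$ and does not contain $0$. By (F1) there is a prime ideal $P$ of $C$ disjoint from $S$. Let $\mathbb F$ be the field of fractions of $C/P$ and $\pi\colon C\to\mathbb F$ the canonical homomorphism. Since $P\cap S=\emptyset$, the elements $x=\pi(h)$ and $y=\pi(g)$ are algebraically independent over $\mathbb C$. By (F2) they lie in a transcendence basis $\mathcal B$. The partial derivatives $\partial/\partial x$ and $\partial/\partial y$ on the field of rational functions $\mathbb C(\mathcal B)$ extend by (F3) to derivations $\partial_1,\partial_2$ of $\mathbb F$, which are $\mathbb C$-linear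 because they vanish on $\mathbb C$. The commutator $\partial_1\partial_2-\partial_2\partial_1$ is a derivation of $\mathbb F$ that vanishes on $\mathbb C$ and on $\mathcal B$, hence on $\mathbb C(\mathcal B)$, hence on $\mathbb F$ by (F3).

\emph{The functionals.} As $R$ is the algebraic tensor product, there are linear maps $\Delta_1,\Delta_2\colon R\to\mathbb F$ with $\Delta_i(u\otimes v)=\pi(v)\,\partial_i\pi(u)$. For $F=u\otimes v$ and $G=u'\otimes v'$,
\[
\Delta_i(FG)=\pi(vv')\bigl(\pi(u)\,\partial_i\pi(u')+\pi(u')\,\partial_i\pi(u)\bigr)=\pi(\mu F)\,\Delta_i(G)+\pi(\mu G)\,\Delta_i(F),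
\]
and by bilinearity the outer equality holds for all $F,G\in R$. Hence $\Delta_i(K^2)=0$. Since $\partial_i1=0$, we have $\Delta_i(\delta\varphi)=\partial_i\pi(\varphi)$, and since $\mu(\delta g)=0$, we have $\Delta_i((h\otimes1)\,\delta g)=x\,\partial_iy$.

Now $\Delta_2(\delta g)=\partial_2y=1$, so $\delta g\notin K^2$. The map $\kappa=\partial_1\Delta_2-\partial_2\Delta_1$ vanishes on $K^2$, and on $D$ because $\partial_1$ and $\partial_2$ commute. But $\kappa((h\otimes1)\,\delta g)=\partial_1(x\cdot1)-\partial_2(x\cdot0)=1$.
\end{proof}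

\section{First-order behavior at $\tau=0$}\label{sec:main}

For $f\in C$ we now regard $\hat f=\operatorname{diag}(f\otimes1,1\otimes f)$ as the element of $A_X$ with $\hat f(\tau,s,t)=\operatorname{diag}(f(s),f(t))$. The role of the square-zero ideal $Re_{12}$ is taken over by the terms of order exactly $\tau$, and the ideal $\tau J$ collects the terms of smaller order.

\begin{lemma}\label{lem:basic}
Let $X$ be a nonempty compact Hausdorff space.
\begin{enumerate}
\item[(a)] $A_X$ is a unital $2$-subhomogeneous $\mathrm{C}^*$-algebra, separable if $X$ is metrizable.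
\item[(b)] $A_X=\{\hat f:f\in C\}+J$, the space $J$ is an ideal of $M_2(C(Z))$, and $[A_X,A_X]\subseteq J$.
\item[(c)] $\tau J$ is a two-sided ideal of $A_X$. It consists of all $a\in M_2(C(Z))$ with $\|a(\tau,s,t)\|=o(\tau)$ uniformly in $(s,t)$ as $\tau\to0$.
\item[(d)] For $F\in C(X^2)$ and $f\in C$,
\begin{equation}\label{eq:bracket}
[\tau Fe_{12},\hat f]=-\tau F\,\delta f\,e_{12},\qquad[\tau Fe_{21},\hat f]=\tau F\,\delta f\,e_{21},\qquad[\tau Fe_{ij},J]\subseteq\tau J .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $f\mapsto\operatorname{diag}(f\otimes1,1\otimes f)$ is an isometric unital $*$-homomorphism from $C$ to $M_2(C(X^2))$, so its image is a $\mathrm{C}^*$-subalgebra, and $A_X$ is the preimage of it under restriction to $\tau=0$. Every irreducible representation of a $\mathrm{C}^*$-subalgebra of $M_m(C(Z))$ is a subrepresentation of the restriction of an irreducible representation of $M_m(C(Z))$, and the latter are the evaluations at points of $Z$, of dimension $m$. Here $m=2$. If $X$ is metrizable, then so is $Z$, and $M_2(C(Z))$ and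 its subspaces are separable.

(b) If $a(0,s,t)=\operatorname{diag}(f(s),f(t))$, then $a-\hat f\in J$. The space $J$ is the kernel of restriction to $\tau=0$, and commutators in $A_X$ vanish at $\tau=0$ because diagonal matrices commute.

(c) The first claim follows from (b), as $\tau$ is central. An element $j\in J$ tends to $0$ uniformly in $(s,t)$ as $\tau\to0$, by compactness, so $\|\tau j\|=o(\tau)$. Conversely, if $\|a\|=o(\tau)$ uniformly, then $a/\tau$, extended by $0$ to $\tau=0$, is continuous and lies in $J$.

(d) We have $e_{12}\hat f-\hat fe_{12}=(f(t)-f(s))e_{12}$ and $e_{21}\hat f-\hat fe_{21}=(f(s)-f(t))e_{21}$, and $[Fe_{ij},J]\subseteq J$ by (b).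
\end{proof}

So, modulo $\tau J$, the elements $\hat f+\tau Fe_{12}$ multiply and bracket as in the triangular algebra $T$, and the rest of $A_X$, namely $J$, acts on $\tau Fe_{12}$ as zero. To read off the first-order term, define
\[
\sigma\colon\tau M_2(C(Z))\to C(X^2),\qquad\sigma(\tau m)(s,t)=m_{12}(0,s,t)=\lim_{\tau\to0}\frac{(\tau m)_{12}(\tau,s,t)}{\tau}.
\]
The limit shows that $\sigma$ is well defined. It is linear, $\sigma(\tau Fe_{12})=F$ for $F\in C(X^2)$, and $\sigma$ vanishes on $\tau C(X^2)e_{21}$ and on $\tau J$.

The difficulty is that a competing ideal $I$ is arbitrary. It need not lie in $\tau M_2(C(Z))$, and we know nothing about it except its commutators. In the model we first had to show $I\subseteq Re_{12}$. The analog here is that $I$ is small near $\tau=0$, which makes the error term in \eqref{eq:module} negligible. Say that a scalar or matrix function $w$ on $Z$ is $O(\tau)$ if $\|w(\tau,s,t)\|\le c\tau$ on $Z$ for some constant $c$.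

\begin{lemma}\label{lem:small}
Let $A=A_X$ and let $I$ be a two-sided ideal of $A$ such that every element of $[I,A]$ is $O(\tau)$. Then every element of $I$ is $O(\tau)$, $JI\subseteq\tau J$, and $[I,A]+\tau J$ is a left ideal of $A$.
\end{lemma}

\begin{proof}
Let $y=(y_{ri})\in I$ and fix $r,i\in\{1,2\}$. We want to exhibit $y_{ri}$ as an entry of a commutator. The matrix units are not in $A$, but $be_{kl}\in J$ for every continuous $b\colon[0,1]\to\mathbb C$ with $b(0)=0$. Let $\beta\ge0$ be such a function, $b=\beta^{1/2}$, and let $r'$ be the index different from $r$. Then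
\[
z=y\cdot be_{ir'}=b\,(y_{ri}e_{rr'}+y_{r'i}e_{r'r'})\in I,
\]
and
\[
[z,be_{r'r'}]=\beta\,(y_{ri}e_{rr'}+y_{r'i}e_{r'r'})-\beta\,y_{r'i}e_{r'r'}=\beta\,y_{ri}e_{rr'}\in[I,A].
\]
Hence $\beta y_{ri}$ is $O(\tau)$ for every such $\beta$, with a constant that may depend on $\beta$.

The factor $\beta$ can be removed because it may tend to zero as slowly as we like. Suppose that $|y_{ri}|/\tau$ is unbounded on $(0,1]\times X^2$. It is bounded on $[\varepsilon,1]\times X^2$, so it is unbounded on $(0,\varepsilon)\times X^2$ for every $\varepsilon>0$. Choose inductively points $(\tau_m,s_m,t_m)$ with $\tau_m$ strictly decreasing to $0$ and $|y_{ri}(\tau_m,s_m,t_m)|\ge m^2\tau_m$. Let $\beta$ be linear on each interval $[\tau_{m+1},\tau_m]$ and constant on $[\tau_1,1]$, with $\beta(\tau_m)=1/m$ and $\beta(0)=0$. Then $\beta$ is continuous and $|\beta y_{ri}|/\tau\ge m$ at the $m$th point, a contradiction. So $|y_{ri}|\le c\tau$ for $\tau>0$, and for $\tau=0$ by continuity.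

Thus $y$ is $O(\tau)$. If $j\in J$, then $j\to0$ uniformly as $\tau\to0$, so $\|jy\|=o(\tau)$ uniformly, and $jy\in\tau J$ by Lemma~\ref{lem:basic}(c). Finally let $y\in I$ and $a,b\in A$. In \eqref{eq:module} we have $[by,a]\in[I,A]$ and $[b,a]y\in JI\subseteq\tau J$ by Lemma~\ref{lem:basic}(b). So $A[I,A]\subseteq[I,A]+\tau J$, and $A\,\tau J\subseteq\tau J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:bracket}, \eqref{eq:DE} and Lemma~\ref{lem:basic}(b),(c),
\begin{align*}
[L_1,A]&\subseteq\tau(D+K^2)e_{12}+\tau J\subseteq L_1,\\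
[L_2,A]&\subseteq\tau(D+K^2)e_{12}+\tau(D+K^2)e_{21}+\tau J\subseteq L_2,
\end{align*}
so $L_1$ and $L_2$ are Lie ideals. Complex conjugation preserves $R$, $K$, $K^2$ and $D$, hence $E$. Since $(\tau Fe_{12})^*=\tau\overline Fe_{21}$ and $(\tau J)^*=\tau J$, the space $L_2$ is self-adjoint. As $1\in E$, the Lie ideal $L_1$ contains $\tau e_{12}$, so $L_0\subseteq L_1\subseteq L_2$.

Let $L$ be one of the three. From $L\subseteq L_2$ we get
\begin{equation}\label{eq:upper}
[L,A]+\tau J\subseteq\tau M_2(C(Z)),\qquad\sigma\bigl([L,A]+\tau J\bigr)\subseteq D+K^2 .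
\end{equation}
Let $h,g$ be as in Lemma~\ref{lem:form}; this is where $X$ must be infinite. From $\tau e_{12}\in L$ and \eqref{eq:bracket} we get $\tau\,\delta g\,e_{12}=-[\tau e_{12},\hat g]\in[L,A]$.

Suppose that $[L,A]=[I,A]$ for a two-sided ideal $I$. By \eqref{eq:upper} every element of $[I,A]$ is $O(\tau)$, so $[L,A]+\tau J$ is a left ideal by Lemma~\ref{lem:small}. It therefore contains $\hat h\cdot\tau\,\delta g\,e_{12}=\tau(h\otimes1)\,\delta g\,e_{12}$. Applying $\sigma$ and \eqref{eq:upper} gives $(h\otimes1)\,\delta g\in D+K^2$, which contradicts Lemma~\ref{lem:form}.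
\end{proof}

\begin{remark}
The obstruction disappears under closure. The ideal $\tau J$ is dense in $J$, since it contains every element of $J$ that vanishes for small $\tau$. As $\tau J\subseteq L_1\subseteq L_2\subseteq J$, the closure of $L_1$ and of $L_2$ is the two-sided ideal $J$, and so $[L_1,A]$, $[L_2,A]$ and $[J,A]$ have the same closure.
\end{remark}

\section{Matrix algebras over $A_X$}\label{sec:matrix}

Each $s\in X$ gives a one-dimensional representation $\hat f+j\mapsto f(s)$ of $A_X$, and the inclusion $[A_X,A_X]\subseteq J$ used in Lemma~\ref{lem:small} says that commutators lie in the kernel of all of them. In $M_n(A_X)$ with $n\ge2$ the commutators include the off-diagonal matrix units, so the error term in \eqref{eq:module} is no longer small. The matrix units help in another way. The off-diagonal entries of $[I,A]$ determine $I$, so there is only one candidate, and the trace tells it apart from $L$. Only the first statement of Lemma~\ref{lem:form} is needed.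

\begin{proof}[Proof of Theorem~\ref{thm:matrix}]
Let $B=A_X$, so that $A=M_n(B)$, and let $\epsilon_{ij}$ be the matrix units of $M_n(\mathbb C)\subseteq A$. The algebra $A$ is a unital $\mathrm{C}^*$-subalgebra of $M_{2n}(C(Z))$, so it is $2n$-subhomogeneous by the argument for Lemma~\ref{lem:basic}(a). An irreducible representation of $A$ is unital, so it sends $\epsilon_{11},\dots,\epsilon_{nn}$ to orthogonal projections with sum $1$. They are mutually equivalent, hence all nonzero, and the dimension is at least $n$.

\emph{The Lie ideal.} Put $\lambda=\tau e_{12}\in B$ and $Y=\tau Ke_{12}+\tau J\subseteq B$. The space $Y$ is a two-sided ideal of $B$: for $F\in K$ and $f\in C$,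
\[
\hat f\cdot\tau Fe_{12}=\tau(f\otimes1)Fe_{12},\qquad\tau Fe_{12}\cdot\hat f=\tau(1\otimes f)Fe_{12},
\]
where $(f\otimes1)F$ and $(1\otimes f)F$ lie in the ideal $K$ of $R$; products of $\tau Fe_{12}$ with elements of $J$ lie in $\tau J$; and $\tau J$ is an ideal. By \eqref{eq:bracket}, $[\lambda,B]\subseteq\tau De_{12}+\tau J\subseteq Y$. Let $\lambda_n=\sum_i\lambda\epsilon_{ii}$ and
\[
L=\mathbb C\lambda_n+M_n(Y).
\]
Since $[\lambda_n,(b_{ij})]=([\lambda,b_{ij}])\in M_n(Y)$ and $M_n(Y)$ is an ideal of $A$, we have $[L,A]\subseteq M_n(Y)\subseteq L$. So $L$ is a Lie ideal.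

\emph{The only candidate.} Suppose that $[L,A]=[I,A]$ for a two-sided ideal $I$. Let $Y'=\{y\in B:y\epsilon_{11}\in I\}$, a two-sided ideal of $B$. Then $I=M_n(Y')$, because $\epsilon_{1i}a\epsilon_{j1}=a_{ij}\epsilon_{11}$ for $a=(a_{ij})\in I$, and $y\epsilon_{ij}=\epsilon_{i1}(y\epsilon_{11})\epsilon_{1j}$ for $y\in Y'$. The set of $(1,2)$-entries of elements of $[I,A]$ is contained in $Y'$ because $[I,A]\subseteq I$, and it contains $Y'$ because $[y\epsilon_{11},\epsilon_{12}]=y\epsilon_{12}$; here $n\ge2$ is used. The set of $(1,2)$-entries of elements of $[L,A]$ is contained in $Y$ because $[L,A]\subseteq M_n(Y)$, and it contains $Y$ by the same bracket, as $Y\epsilon_{11}\subseteq L$. Hence $Y'=Y$ and $[L,A]=[M_n(Y),A]$.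

\emph{The trace.} Let $\operatorname{Tr}\colon A\to B$ be the sum of the diagonal entries. For $(y_{ij})\in M_n(Y)$ and $(b_{ij})\in A$,
\[
\operatorname{Tr}[(y_{ij}),(b_{ij})]=\sum_{i,j}y_{ij}b_{ji}-\sum_{i,j}b_{ji}y_{ij}=\sum_{i,j}[y_{ij},b_{ji}]\in[Y,B],
\]
and $[Y,B]\subseteq\tau KDe_{12}+\tau J\subseteq\tau K^2e_{12}+\tau J$ by \eqref{eq:bracket}. On the other hand, for $g$ as in Lemma~\ref{lem:form}, the element $[\lambda_n,\hat g\epsilon_{11}]=[\lambda,\hat g]\epsilon_{11}$ of $[L,A]$ has trace $-\tau\,\delta g\,e_{12}$. So $\tau\,\delta g\,e_{12}\in\tau K^2e_{12}+\tau J$, and applying $\sigma$ gives $\delta g\in K^2$, which contradicts Lemma~\ref{lem:form}.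
\end{proof}

\section{Finite spaces}\label{sec:finite}

If $X$ is finite, then $K$ is spanned by the indicator functions of the points $(s,t)$ with $s\neq t$. These are idempotent, so $K=K^2$ and there are no nonzero forms. This removes the obstruction used above, but Theorem~\ref{thm:dichotomy} concerns all Lie ideals and needs a direct argument. When $X$ is finite, $A_X$ is spanned by $J$ and finitely many orthogonal projections, and we treat the two parts separately. The ideal $J$ behaves like a full matrix algebra for every $X$.

Let $J_0=\{c\in C(Z):c|_{\tau=0}=0\}$, an ideal of $C(Z)$ with $J=M_2(J_0)$. The factorization $c=|c|^{1/2}\cdot c\,|c|^{-1/2}$ from Section~\ref{sec:form} shows that every element of $J_0$ is a product of two elements of $J_0$. This replaces the missing unit: bracketing with $ce_{kl}$, $c\in J_0$, can be repeated without loss. Scalar functions are invisible to brackets, so the part of $l\in L$ that matters is given by $l_{12}$, $l_{21}$ and $l_{11}-l_{22}$.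

\begin{lemma}\label{lem:J}
Let $X$ be any nonempty compact Hausdorff space, $L$ a Lie ideal of $A=A_X$ and $W=[L,A]$. Let $N\subseteq C(Z)$ be the span of the functions $l_{12}$, $l_{21}$, $l_{11}-l_{22}$ with $l\in L$, and let $Q=J_0N$, an ideal of $C(Z)$. Then:
\begin{enumerate}
\item[(a)] $W$ contains every element of $M_2(Q)$ of trace zero;
\item[(b)] $JW\subseteq M_2(Q)$ and $WJ\subseteq M_2(Q)$;
\item[(c)] $[L,J]\subseteq[W,A]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $W\subseteq L$, we have $[W,A]\subseteq W$. Write $u=e_{11}-e_{22}$; then $[e_{12},e_{21}]=u$, $[u,e_{12}]=2e_{12}$ and $[u,e_{21}]=-2e_{21}$.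

(a) For $q\in C(Z)$ the three conditions
\[
J_0q\,e_{12}\subseteq W,\qquad J_0q\,u\subseteq W,\qquad J_0q\,e_{21}\subseteq W
\]
are equivalent. Indeed, for $c,c'\in J_0$ we have $[cqe_{12},c'e_{21}]=cc'qu$ and $[cqe_{21},c'e_{12}]=-cc'qu$, so the first and the third each imply the second; and $[cqu,c'e_{12}]=2cc'qe_{12}$ and $[cqu,c'e_{21}]=-2cc'qe_{21}$, so the second implies the other two. In each case we use that the products $cc'$ exhaust $J_0$. Call $q$ \emph{good} if the conditions hold. A trace-zero element of $M_2(Q)$ has the form $q_1e_{12}+q_2u+q_3e_{21}$ with $q_i\in Q$, so it suffices to show that $l_{21}$, $l_{12}$ and $l_{11}-l_{22}$ are good for $l\in L$. From $le_{12}=l_{11}e_{12}+l_{21}e_{22}$, $e_{12}l=l_{21}e_{11}+l_{22}e_{12}$, $le_{21}=l_{12}e_{11}+l_{22}e_{21}$ and $e_{21}l=l_{11}e_{21}+l_{12}e_{22}$ we obtain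
\begin{align*}
[l,ce_{12}]&=c(l_{11}-l_{22})e_{12}-cl_{21}u, & [[l,ce_{12}],c'e_{12}]&=-2cc'l_{21}e_{12},\\
[l,ce_{21}]&=c(l_{22}-l_{11})e_{21}+cl_{12}u, & [[l,ce_{21}],c'e_{21}]&=-2cc'l_{12}e_{21}.
\end{align*}
All four elements lie in $W$. The right column shows that $l_{21}$ and $l_{12}$ are good. Then $c(l_{11}-l_{22})e_{12}=[l,ce_{12}]+cl_{21}u\in W$, so $l_{11}-l_{22}$ is good.

(b) For $l\in L$ and $a\in A$ we have $[l,a]=[l-l_{22}1,a]$ in $M_2(C(Z))$, and the entries of $l-l_{22}1$ lie in $N$. So the entries of elements of $W$ lie in $N\,C(Z)$, and the entries of elements of $JW$ and $WJ$ lie in $J_0\,N\,C(Z)=Q$.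

(c) Let $l\in L$ and $j\in J$. Then
\[
j=\tfrac12(j_{11}+j_{22})1+\tfrac12(j_{11}-j_{22})u+j_{12}e_{12}+j_{21}e_{21}.
\]
The first term commutes with $l$. Each of the others is a commutator of two elements of $J$, because for $c,c'\in J_0$
\[
cc'u=[ce_{12},c'e_{21}],\qquad cc'e_{12}=[ce_{11},c'e_{12}],\qquad cc'e_{21}=[ce_{22},c'e_{21}].
\]
By the Jacobi identity, $[l,[a,b]]=[[l,a],b]-[[l,b],a]\in[W,A]$ for $a,b\in A$.
\end{proof}

Brackets with idempotents can imitate products, and this handles the remaining part of $A_X$.

\begin{lemma}\label{lem:idem}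
Let $L$ be a Lie ideal of an algebra $A$, let $W=[L,A]$, and let $p,q\in A$ be idempotents with $pq=qp=0$. Then $pWq\subseteq W$ and $[L,p]\subseteq[W,A]$.
\end{lemma}

\begin{proof}
Again $[W,A]\subseteq W$. For $w\in W$,
\[
[[w,p],q]=(wp-pw)q-q(wp-pw)=-(pwq+qwp),\qquad[pwq+qwp,\,p]=qwp-pwq .
\]
Both elements lie in $W$, so $pwq\in W$. For $l\in L$ we have $[[l,p],p]=lp-2plp+pl$, and bracketing once more gives
\[
[[[l,p],p],p]=(lp-2plp+plp)-(plp-2plp+pl)=[l,p].
\]
Since $[[l,p],p]\in W$, it follows that $[l,p]\in[W,A]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]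
If $X$ is infinite, (i) fails by Theorem~\ref{thm:main}. Let $X$ be finite, $A=A_X$, $L$ a Lie ideal, $W=[L,A]$ and $I=AWA$. For $s\in X$ let $p_s=\widehat{\chi_s}$, where $\chi_s$ is the indicator function of $\{s\}$. The $p_s$ are orthogonal projections with sum $1$. The $\chi_s$ span $C$, so $A$ is spanned by the set $G=\{p_s:s\in X\}\cup J$, by Lemma~\ref{lem:basic}(b). This is the only use of finiteness.

\emph{$W\subseteq[I,A]$.} By Lemmas~\ref{lem:J}(c) and~\ref{lem:idem}, $[l,a]\in[W,A]$ for $l\in L$ and $a\in G$. So $W\subseteq[W,A]$, and $[W,A]\subseteq[I,A]$ because $A$ is unital and hence $W\subseteq I$.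

\emph{$[I,A]\subseteq W$.} Since $wa=aw+[w,a]$ with $[w,a]\in W$, we have $WA\subseteq AW$ and $I=AW$. So $[I,A]$ is spanned by the elements $[aw,d]$ with $w\in W$ and $a,d\in G$. Let $Q$ be as in Lemma~\ref{lem:J}; then $M_2(Q)$ is an ideal of $M_2(C(Z))$.

If $a\in J$, then $aw\in M_2(Q)$ by Lemma~\ref{lem:J}(b). If $d\in J$, then $wd\in M_2(Q)$, and $(da)w\in JW\subseteq M_2(Q)$. In both cases $awd$ and $daw$ lie in $M_2(Q)$. The commutator $[aw,d]$ has trace zero, so it lies in $W$ by Lemma~\ref{lem:J}(a).

It remains to take $a=p_s$ and $d=p_t$. For $s\neq t$ we have $[p_sw,p_t]=p_swp_t$, and for $s=t$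
\[
[p_sw,p_s]=-p_sw(1-p_s)=-\sum_{r\neq s}p_swp_r .
\]
These elements lie in $W$ by Lemma~\ref{lem:idem}. Hence $[I,A]=W=[L,A]$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Robert}
Leonel Robert, \emph{On the Lie ideals of C*-algebras}, arXiv:1505.04503 (2015).

\end{thebibliography}
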